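# Solutions that tend to zero: uniqueness for $(t\partial_t)^m u=F(t,x,\dots)$ with exponents in the left half-plane

## Blow-up of $t^\lambda$, and six equations solved by hand

Suppose that an equation in $t$ and $x$ is singular at $t=0$, in the sense that it is written with $t\partial_t$ instead of $\partial_t$, and that its linear part at $t=0$ has "modes" $t^{\lambda}$ with $\mathrm{Re}\,\lambda<0$. Each such mode blows up as $t\to0$. So one first guesses: a solution that tends to $0$ as $t\to0$ contains no such mode, and there is only one such solution. The guess is correct under the right hypotheses. The tests below show which hypotheses are needed.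

*The linear ordinary equation.* The solutions of $t u'=\lambda u$ on a sector are $u=Ct^\lambda$, and $|t^\lambda|=|t|^{\mathrm{Re}\,\lambda}e^{-\mathrm{Im}\,\lambda\,\arg t}$. If $\mathrm{Re}\,\lambda<0$, this tends to $\infty$ on each ray, so $u\to0$ forces $C=0$.

*A nonlinear ordinary equation.* Take $tu'=-u+u^2$. A solution that is not identically zero has no zeros (uniqueness for the initial value problem), so $w=1/u$ is defined, and $tw'=-tu'/u^2=w-1$. Hence $w=1+Ct$ and $u=1/(1+Ct)\to1$. Only $u=0$ tends to $0$. Bounded nonzero solutions do exist, so smallness must be assumed, not boundedness.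

*An $x$-derivative with a factor $t$.* Take $t\partial_tu=-u+t\partial_xu$ and put $w=tu$. Then $t\partial_tw=tu+t(-u+t\partial_xu)=t\,\partial_xw$, so $\partial_tw=\partial_xw$ and $t\mapsto w(t,y-t)$ is constant along a ray for fixed small $y$. If $u\to0$ uniformly in $x$, then $w=tu\to0$, so the constant is $0$ and $u=0$ near $x=0$ for small $t$.

*A quadratic term in the $x$-derivative.* Take $t\partial_tu=-u+(\partial_xu)^2$ and try $u=a(t)x^2$. Then $ta'=-a+4a^2$, so $b=4a$ satisfies $tb'=-b+b^2$. By the second test, $b=0$ or $b=1/(1+Ct)$. So within this family only $u=0$ tends to $0$. But $u=x^2/4$ is a solution, it vanishes at $x=0$, and it is as small as we like on a small disk $|x|<R$. Decay must be asked uniformly on a disk, and any smallness threshold must shrink with $R$ at least like $R^2$.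

*An $x$-derivative without a factor $t$.* For $t\partial_tu=-u+\partial_xu$ the mode is still $t^{-1}$, but $u=te^{2x}$ is a solution, since $-u+2u=u$. Here the guess is false. Terms of this kind have to be excluded.

*An exponent on the imaginary axis.* For $tu'=u^2$ the exponent is $\lambda=0$, and $u=-1/\log t$ is a nonzero solution that tends to $0$. So $\mathrm{Re}\,\lambda<0$ cannot simply be relaxed to $\mathrm{Re}\,\lambda\le0$.

## The equation, its exponents, and the theorems

Let $m\in\mathbb N^*=\{1,2,\dots\}$, $n\ge1$, $(t,x)\in\mathbb C_t\times\mathbb C_x^n$. Let $z=\{z_{i,\alpha}\}_{i+|\alpha|\le m,\,i<m}\in\mathbb C^N$, where $i\ge0$ is an integer, $\alpha\in\{0,1,\dots\}^n$, $|\alpha|=\alpha_1+\dots+\alpha_n$, and $N$ is the number of such pairs. Let $\Delta$ be an open polydisk centered at the origin of $\mathbb C_t\times\mathbb C^n_x\times\mathbb C^N_z$ and $\Delta_0=\{x:(0,x,0)\in\Delta\}$. In the germ sense at $(0,0)$, consider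
$$\Bigl(t\frac{\partial}{\partial t}\Bigr)^m u=F\Bigl(t,x,\Bigl\{\Bigl(t\frac{\partial}{\partial t}\Bigr)^i\Bigl(\frac{\partial}{\partial x}\Bigr)^\alpha u\Bigr\}_{i+|\alpha|\le m,\ i<m}\Bigr)\tag{1}$$
under three assumptions:

- A$_1$) $F(t,x,z)$ is holomorphic in $\Delta$;
- A$_2$) $F(0,x,0)\equiv0$ in $\Delta_0$;
- A$_3$) $(\partial F/\partial z_{i,\alpha})(0,x,0)\equiv0$ in $\Delta_0$ whenever $|\alpha|>0$.

Assumption A$_3$ says that at $t=0$ the linearization contains no $x$-derivatives. It excludes $-u+\partial_xu$ and allows $-u+t\partial_xu$ and $-u+(\partial_xu)^2$.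

**Definition (characteristic exponents).** Put $c_i(x)=(\partial F/\partial z_{i,0})(0,x,0)$. The characteristic exponents $\lambda_1(x),\dots,\lambda_m(x)$ are the roots of $\lambda^m-\sum_{i<m}c_i(x)\lambda^i=0$.

For $(t\partial_t)^2u=-2\,t\partial_tu-(1-x)u$ the polynomial is $\lambda^2+2\lambda+1-x$, so the exponents are $-1\pm\sqrt x$. They are continuous as an unordered pair, but not differentiable at $x=0$. We assume
$$\mathrm{Re}\,\lambda_i(0)<0,\qquad i=1,\dots,m.\tag{2}$$

We use the following theorem of Gérard–Tahara as known: if $\lambda_i(0)\notin\mathbb N^*$ for all $i$ (in particular under (2)), then (1) has a unique holomorphic solution $u_0(t,x)$ near $(0,0)$ with $u_0(0,x)\equiv0$. In the tests above where the zero function solves the equation and (2) holds, $u_0=0$.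

**Notation.** $\mathcal R(\mathbb C_t\setminus\{0\})$ is the universal cover of $\mathbb C_t\setminus\{0\}$; a point of it is a modulus with an argument in $\mathbb R$, so $\log t$ and $t^\lambda$ are single valued there. For a nonempty open interval $I=(\theta_1,\theta_2)$ put $S_I=\{\theta_1<\arg t<\theta_2\}$ and $S_I(r)=\{t\in S_I:0<|t|<r\}$; for instance, $I=(0,4\pi)$ gives a sector that winds around $0$ twice. Put $D_R=\{x\in\mathbb C^n:|x|<R\}$ with $|x|=\max_j|x_j|$, and $|f|_\rho=\sup_{D_\rho}|f|$. Let $\mathcal O(D_\rho)$ be the holomorphic functions on $D_\rho$ with locally uniform convergence.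

The following conjecture is stated in Hidetoshi Tahara, "Uniqueness of the solution of some nonlinear singular partial differential equations of the second order", arXiv:2110.08433 (2021). Suppose (2). If $u$ is a holomorphic solution of (1) on $S_I(r_0)\times D_{R_0}$ with $\sup_{x\in D_{R_0}}|u(t,x)|=o(1)$ as $S_I\ni t\to0$, then $u=u_0$ on $S_I(r)\times D_R$ for some $r,R>0$. The conclusion is known if $o(1)$ is replaced by $O(|t|^a)$ with some $a>0$ (Gérard–Tahara), or by $O(1/|\log t|^\epsilon)$ with some $\epsilon>0$ (Tahara). We shall prove the conjecture, and the proof works on a single ray.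

**Definition (solution on a ray).** Let $\theta\in\mathbb R$. A solution on the ray $\arg t=\theta$ over $D_R$ is a function $u$ such that $\sigma\mapsto u(e^{\sigma+i\theta},\cdot)\in\mathcal O(D_R)$ is of class $C^m$ for $\sigma$ near $-\infty$, and $u$ satisfies (1) with $t\partial_t$ read as $\partial_\sigma$, its jet having values in the domain of $F$.

For example, $u=Ce^{-\sigma}$ is a solution of $t\partial_tu=-u$ on the ray $\arg t=0$, as long as its values stay in the domain of $F$. A holomorphic solution on a sector restricts to a solution on each ray of the sector. Since differentiation in $x$ is continuous on $\mathcal O(D_R)$, $\partial_\sigma$ and $\partial_x$ commute on $u$.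

**Theorem 1 (ray version, small limsup).** Assume A$_1$–A$_3$ and (2). There are $\kappa>0$ and $R_*\in(0,1]$, depending only on the equation, such that the following holds. Let $0<R\le R_*$ and let $u$ be a solution on a ray $\arg t=\theta$ over $D_R$ with
$$\limsup_{\sigma\to-\infty}\ \max_{0\le i<m}\bigl|\partial_\sigma^iu(e^{\sigma+i\theta},\cdot)\bigr|_R<\kappa R^{2m}.\tag{3}$$
Then $u=u_0$ on that ray for all small $|t|$ and all $x\in D_R$.

**Theorem 2 (the conjecture, strengthened).** Assume A$_1$–A$_3$ and (2), and let $u$ be a holomorphic solution on $S_I(r_0)\times D_{R_0}$. Let $0<R\le\min(R_*,R_0)$, and let $0<d\le1$ be such that $[\theta-d,\theta+d]\subset I$ for some $\theta$. If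
$$\limsup_{S_I\ni t\to0}|u(t,\cdot)|_R<\kappa\,\frac{d^{m-1}}{(m-1)!}\,R^{2m},$$
then $u=u_0$ on $S_I(r)\times D_R$ for some $r>0$. In particular this holds if $\sup_{D_{R_0}}|u|=o(1)$, so the conjecture is true.

**Theorem 3 (complements).**

1. The power $R^{2m}$ is optimal for every $m,n$. The equation $(t\partial_t+1)^mu=(\partial_{x_1}^mu)^2$ satisfies A$_1$–A$_3$ and (2), has $u_0=0$, and has the solution $u=\bigl(\tfrac{m!}{(2m)!}\bigr)^2x_1^{2m}\not\equiv0$.
2. Condition (2) may be weakened as follows. Suppose that (1) has a holomorphic solution $u_0$ near $(0,0)$ with $u_0(0,x)\equiv0$, and that $0$ lies in the closure of $\Omega_-=\{x\in\Delta_0:\mathrm{Re}\,\lambda_i(x)<0\ \forall i\}$. Then every holomorphic solution on $S_I(r_0)\times D_{R_0}$ with $\sup_{D_{R_0}}|u|=o(1)$ equals $u_0$ on some $S_I(r)\times D_{R'}$. For $m=1$ this covers the case $\mathrm{Re}\,\lambda(0)=0$, $\lambda$ nonconstant.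
3. If $\max_i\mathrm{Re}\,\lambda_i(0)>0$, uniqueness fails for the linear equation $(t\partial_t)^mu=\sum_{i<m}c_i(x)(t\partial_t)^iu$ with the same exponents. If $\lambda\equiv0$, uniqueness can fail. If A$_3$ is dropped, uniqueness can fail under (2).

## The difference $u-u_0$ as a convolution integral

The proof of Theorem 1 has six steps. The first four turn the equation for $v=u-u_0$ into an integral equation with explicit constants.

**Step 1: an equation for the difference.** The purpose is to move $u_0$ to $0$ and to separate a remainder that is quadratically small up to a factor $t$. Write $Zu=\{(t\partial_t)^i\partial_x^\alpha u\}_{i+|\alpha|\le m,\,i<m}$ and $z^0(t,x)=Zu_0(t,x)$. Since $u_0(0,x)\equiv0$, all $\partial_x^\alpha u_0$ vanish at $t=0$, and so do all $(t\partial_t)^i\partial_x^\alpha u_0$; thus $z^0(0,x)\equiv0$. Put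
$$G(t,x,z)=F(t,x,z+z^0(t,x))-F(t,x,z^0(t,x)),\qquad H(t,x,z)=G(t,x,z)-\sum_{i<m}c_i(x)z_{i,0}.$$
Both are holomorphic near the origin. If $u$ solves (1), then $(t\partial_t)^mv=G(t,x,Zv)$ as long as $Zv$ is small. Clearly $G(t,x,0)=0$, and $\partial_zG(0,x,0)=\partial_zF(0,x,z^0(0,x))=\partial_zF(0,x,0)$. By A$_3$ the only nonzero components of this gradient are the $c_i(x)$. Hence $H(t,x,0)=0$ and $\partial_zH(0,x,0)=0$.

Choose $r_*>0$, $R_*\in(0,1]$, $\eta>0$ so small that $u_0$ is a holomorphic solution near $\{|t|\le r_*,|x|\le R_*\}$ and that $(t,x,z+z^0(t,x))$ lies in $\Delta$ for all $(t,x,z)$ in a neighborhood of the compact polydisk $\{|t|\le r_*,\ |x|\le R_*,\ |z|\le\eta\}$, where $|z|$ is the max norm. On this polydisk the first derivatives in $t$ and $z$ of each $\partial_{z_j}H$ are bounded by some $M>0$. Since $\partial_{z_j}H(0,x,0)=0$, integration along the segment from $(0,x,0)$ to $(t,x,z)$ gives $|\partial_{z_j}H(t,x,z)|\le M|t|+NM|z|$. Insert this in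
$$H(t,x,z)=\sum_jz_j\int_0^1(\partial_{z_j}H)(t,x,sz)\,ds,$$
a sum of $N$ terms. With $A=N^2M$,
$$|H(t,x,z)|\le A(|t|+|z|)\,|z|\qquad(|t|\le r_*,\ |x|\le R_*,\ |z|\le\eta).\tag{4}$$

**Step 2: the fundamental solution of the linear part.** The purpose is to bound the inverse of $\partial_\sigma^m-\sum c_i(x)\partial_\sigma^i$ uniformly in $x$. Roots of a polynomial depend continuously on its coefficients. So, after shrinking $R_*$ (which preserves (4)), there is $c>0$ with $\mathrm{Re}\,\lambda_i(x)\le-2c$ for $|x|\le R_*$. Let $C(x)$ be the companion matrix, for which $Y'=C(x)Y$ means $Y_j'=Y_{j+1}$ for $j<m$ and $Y_m'=\sum_{i<m}c_i(x)Y_{i+1}$. Its eigenvalues are the $\lambda_i(x)$. They may collide as $x$ varies, as in $-1\pm\sqrt x$, so a bound through Jordan forms would not be uniform. We use a contour instead. Choose $\Lambda\ge|\lambda_i(x)|$ for all $i$ and all $|x|\le R_*$, and let $\Gamma$ be the boundary of $\{\mathrm{Re}\,\zeta<-c,\ |\zeta|<\Lambda+c\}$. All eigenvalues lie inside $\Gamma$, and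
$$e^{\sigma C(x)}=\frac1{2\pi i}\oint_\Gamma e^{\zeta\sigma}(\zeta-C(x))^{-1}\,d\zeta.$$
To check this, call the right side $E(\sigma)$. As $\zeta(\zeta-C)^{-1}=1+C(\zeta-C)^{-1}$ and $\oint_\Gamma e^{\zeta\sigma}d\zeta=0$, we get $E'=CE$. Moreover, $E(0)$ can be computed on a large circle, where $(\zeta-C)^{-1}=\sum_kC^k\zeta^{-k-1}$; so $E(0)$ is the identity.

On $\Gamma$ we have $\mathrm{Re}\,\zeta\le-c$, and $(\zeta-C(x))^{-1}$ is continuous on the compact set $\Gamma\times\{|x|\le R_*\}$. So there is $B\ge1$ with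
$$\|e^{\sigma C(x)}\|\le Be^{-c\sigma}\qquad(\sigma\ge0,\ |x|\le R_*),\tag{5}$$
in the operator norm for the max norm. Let $e_m=(0,\dots,0,1)^T$ and let $K(\sigma,x)$ be the first component of $e^{\sigma C(x)}e_m$. By the form of $C$, $e^{\sigma C}e_m=(K,K',\dots,K^{(m-1)})^T$ (derivatives in $\sigma$), so $K^{(i)}(0)=0$ for $i<m-1$ and $K^{(m-1)}(0)=1$. By (5), $|K^{(i)}|\le Be^{-c\sigma}$ for $\sigma\ge0$ and $0\le i<m$. In particular $|K^{(m-1)}|\le B$, and repeated integration from $0$ gives
$$|K^{(i)}(\sigma,x)|\le B\,\frac{\sigma^{m-1-i}}{(m-1-i)!}\qquad(\sigma\ge0,\ 0\le i\le m-1).\tag{6}$$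

**Step 3: the price of an $x$-derivative, and the constant $\kappa$.** The purpose is to fix the constants. Let $0<\delta<\rho\le1$ and $|\alpha|\le m$. If $|x|<\rho-\delta$, the closed polydisk of radius $\delta$ about $x$ lies in $D_\rho$, so Cauchy's inequality gives
$$|\partial_x^\alpha f|_{\rho-\delta}\le\alpha!\,\delta^{-|\alpha|}|f|_\rho\le m!\,\delta^{-m}|f|_\rho.\tag{7}$$
(For $f=x^m$, $n=1$, $|\alpha|=m$, the left side is $m!$ and the bound is $m!\,(\rho/\delta)^m$.) Put
$$\kappa=\min\Bigl\{\frac{c}{4AB(m!)^2\,4^m\,16^m},\ \frac{\eta}{4^m\,m!}\Bigr\}.\tag{8}$$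
The first entry will start the iteration in Step 5; the second keeps $Zv$ in the region where (4) holds.

Now let $0<R\le R_*$ and let $u$ be as in Theorem 1. Put $v(\sigma,x)=u(e^{\sigma+i\theta},x)-u_0(e^{\sigma+i\theta},x)$, $Zv=\{\partial_\sigma^i\partial_x^\alpha v\}$, and for $\rho\le R$
$$\varphi_\rho(\sigma)=\sup_{\tau\le\sigma}\ \max_{0\le i<m}|\partial_\tau^iv(\tau,\cdot)|_\rho,$$
which is nondecreasing in $\rho$ and in $\sigma$. The functions $(t\partial_t)^iu_0$ are holomorphic near $\{|t|\le r_*,|x|\le R_*\}$ and vanish at $t=0$, so $|\partial_\sigma^iu_0(e^{\sigma+i\theta},\cdot)|_R\to0$ as $\sigma\to-\infty$. Hence (3), a strict inequality, gives $\sigma_*$ with $e^{\sigma_*}\le r_*$, such that $u$ is defined for $\sigma\le\sigma_*$ and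
$$\varphi_R(\sigma)\le\varepsilon:=\kappa R^{2m}\qquad(\sigma\le\sigma_*).\tag{9}$$
All $\sigma$ below satisfy $\sigma\le\sigma_*$.

**Step 4: the integral equation.** The purpose is to express $v$ through its own remainder term, with no free homogeneous solution; this is where $\mathrm{Re}\,\lambda_i<0$ enters. Put
$$\rho_k=R\bigl(\tfrac12+2^{-k-1}\bigr)\ (k\ge0),\qquad \delta_k=\rho_{k-1}-\rho_k=R\,2^{-k-1}\ (k\ge1),$$
so $\rho_0=R$, $\rho_1=\frac34R$, and $\rho_k$ decreases to $R/2$. By (7) with $\delta_1=R/4$, (9), (8), and $R\le1$,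
$$|Zv(\sigma)|_{\rho_1}\le m!\,(R/4)^{-m}\kappa R^{2m}=m!\,4^m\kappa R^m\le\eta.$$
So on $D_{\rho_1}$ we may set $g(\sigma,x)=H(e^{\sigma+i\theta},x,Zv)$; it is continuous in $\sigma$, and bounded by (4). Let $V=(v,\partial_\sigma v,\dots,\partial_\sigma^{m-1}v)^T$. For fixed $x\in D_{\rho_1}$ the equation $\partial_\sigma^mv=\sum c_i\partial_\sigma^iv+g$ reads $\partial_\sigma V=C(x)V+g\,e_m$, and variation of constants gives, for $\sigma'<\sigma$,
$$V(\sigma)=e^{(\sigma-\sigma')C}V(\sigma')+\int_{\sigma'}^\sigma e^{(\sigma-\tau)C}e_m\,g(\tau,x)\,d\tau.$$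
Let $\sigma'\to-\infty$. The first term is at most $Be^{-c(\sigma-\sigma')}\varepsilon\to0$, and the integral converges absolutely by (5). Hence
$$\partial_\sigma^iv(\sigma,x)=\int_{-\infty}^\sigma K^{(i)}(\sigma-\tau,x)\,g(\tau,x)\,d\tau\qquad(0\le i<m,\ x\in D_{\rho_1}).\tag{10}$$

## Small coefficients do not suffice when $x$-derivatives are present

Suppose first that $F$ does not depend on the $z_{i,\alpha}$ with $|\alpha|>0$. Then the same is true of $H$, and in (4) we may replace $|z|$ by $\max_i|z_{i,0}|$. Since $\int_0^\infty Be^{-cs}ds=B/c$, (10) gives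
$$\varphi_{\rho_1}(\sigma)\le\frac{AB}{c}\bigl(e^\sigma+\varphi_{\rho_1}(\sigma)\bigr)\varphi_{\rho_1}(\sigma).$$
If $\varphi_R(\sigma)\to0$, then the coefficient of the last $\varphi_{\rho_1}(\sigma)$ is below $1$ for $\sigma$ near $-\infty$, and $\varphi_{\rho_1}(\sigma)=0$. This finishes the case without $x$-derivatives.

With $x$-derivatives one would repeat this. We have $|g|\le q\,|Zv|$ with a coefficient $q=A(e^\sigma+|Zv|)$ that is small, and even tends to $0$ if $v$ and its derivatives do. But now $|Zv|_{\rho-\delta}$ is bounded by $|\partial_\sigma^iv|_\rho$ only on a larger disk and with a factor $m!\,\delta^{-m}$. So each use of (10) gives $\varphi_{\rho-\delta}\le C\,q\,\delta^{-m}\varphi_\rho$. Taking $k$ steps of width $\delta=R/(2k)$ yields $\varphi_{R/2}\le\bigl(Cq\,(2k/R)^m\bigr)^k\varphi_R$. For fixed $q>0$ the right side tends to $\infty$ as $k\to\infty$. For a fixed $k$ it is small but not zero.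

This is not a defect of bookkeeping. The information "$|g|\le q|Zv|$ with $q\to0$" does not imply $v=0$. Consider, for $n=1$ and on the ray $\arg t=0$,
$$t\partial_tv=-v-\frac1{\log t}\,\partial_xv,\qquad v(t,x)=\frac1t\exp\bigl(-(\log t)^2e^{-2x}\bigr).$$
With $L=\log t$ we have $t\partial_tv=(-1-2Le^{-2x})v$ and $\partial_xv=2L^2e^{-2x}v$, so $-v-\frac1L\partial_xv=(-1-2Le^{-2x})v$: the equation holds. For $|x|<\frac12$ we have $\mathrm{Re}\,e^{-2x}=e^{-2\mathrm{Re}\,x}\cos(2\,\mathrm{Im}\,x)\ge e^{-1}\cos1>0$, hence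
$$|v|\le\exp\bigl(|L|-L^2e^{-1}\cos1\bigr)\to0,$$
and $\partial_xv=2L^2e^{-2x}v\to0$ uniformly as well. The exponent is $-1$, the coefficient of $\partial_xv$ tends to $0$, the solution tends to $0$, and it is not zero. (The equation is not of the form (1) with A$_1$, because $1/\log t$ is not holomorphic at $t=0$.)

Thus one must use more about $q$ than its smallness. The coefficient in (4) is $|t|+|z|$: one part is exactly as small as $e^\sigma$, and the other part is the unknown itself. Whenever the second part dominates, the inequality is quadratic in the unknown. A quadratic inequality squares the size at each step, so the size decays doubly exponentially in the number of steps. If the steps $\delta_k$ shrink geometrically, their total is finite and the loss $\delta_k^{-2m}$ grows only geometrically, so the squaring wins. Whenever the first part dominates, the unknown is at most $e^\sigma$, which is a rate of decay; and a rate of decay gives a gain in each time integration.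

## Squaring against a geometric loss: $\varphi_{R/2}(\sigma)\le e^\sigma$

**Step 5: quadratic iteration.** The purpose is to obtain the rate $O(|t|)$ for $v$ from (9) alone. Write $\varphi_k=\varphi_{\rho_k}$. Fix $k\ge1$ and put $M_k=m!\,\delta_k^{-m}\ge1$. For $\tau\le\sigma$, (7) gives $|Zv(\tau)|_{\rho_k}\le M_k\varphi_{k-1}(\sigma)$, so by (4)
$$|g(\tau)|_{\rho_k}\le A\bigl(e^\sigma+M_k\varphi_{k-1}(\sigma)\bigr)M_k\varphi_{k-1}(\sigma)\le AM_k^2\bigl(e^\sigma+\varphi_{k-1}(\sigma)\bigr)\varphi_{k-1}(\sigma).$$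
As $\rho_k\le\rho_1$, (10) holds on $D_{\rho_k}$. Use it at each $\tau\le\sigma$, with $\int_0^\infty|K^{(i)}|\,ds\le B/c$. Since $M_k^2=(m!)^2(2/R)^{2m}4^{mk}$, we get
$$\varphi_k(\sigma)\le C_1Q^k\bigl(e^\sigma+\varphi_{k-1}(\sigma)\bigr)\varphi_{k-1}(\sigma),\qquad Q=4^m,\quad C_1=\frac{AB}{c}(m!)^2\Bigl(\frac2R\Bigr)^{2m}.\tag{11}$$
The first entry of (8) is chosen so that
$$\varepsilon=\kappa R^{2m}\le\frac{c\,R^{2m}}{4AB(m!)^24^m16^m}=\frac1{4C_1Q^2}.$$

Now fix $\sigma\le\sigma_*$ and suppose that $\varphi_{R/2}(\sigma)>e^\sigma$. Since $\rho_k\ge R/2$, we have $\varphi_k(\sigma)\ge\varphi_{R/2}(\sigma)>e^\sigma$ for every $k\ge0$. So $e^\sigma+\varphi_{k-1}\le2\varphi_{k-1}$, and (11) becomes $\varphi_k\le2C_1Q^k\varphi_{k-1}^2$ at $\sigma$. Put $b_k=2C_1Q^{k+2}\varphi_k(\sigma)$. Then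
$$b_k\le2C_1Q^{k+2}\cdot2C_1Q^k\varphi_{k-1}(\sigma)^2=\bigl(2C_1Q^{k+1}\varphi_{k-1}(\sigma)\bigr)^2=b_{k-1}^2,\qquad b_0\le2C_1Q^2\varepsilon\le\tfrac12.$$
Hence $b_k\le2^{-2^k}\to0$, so $\varphi_k(\sigma)\to0$. But $\varphi_k(\sigma)\ge\varphi_{R/2}(\sigma)$, so $\varphi_{R/2}(\sigma)=0$, which contradicts $\varphi_{R/2}(\sigma)>e^\sigma$. Therefore
$$\varphi_{R/2}(\sigma)\le e^\sigma\qquad(\sigma\le\sigma_*).\tag{12}$$

The power $R^{2m}$ in (3) is visible here: the remainder is quadratic, each factor may carry $m$ derivatives in $x$, and each derivative costs $R^{-1}$. For $t\partial_tu=-u+(\partial_xu)^2$ we may take $A=B=1$, $c=\frac12$, $R_*=1$ and $\eta=1$ (with $\Delta$ large enough), so $\kappa=\frac{1/2}{4\cdot4\cdot16}=\frac1{512}$. The theorem then applies below $R^2/512$, while the solution $x^2/4$ has size $R^2/4$.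

## Time integration against Cauchy's inequality: $v=0$

**Step 6: vanishing.** The purpose is to pass from $v=O(e^\sigma)$ to $v=0$. By (12), the coefficient of $|Zv|$ in the bound for $g$ is now $O(e^\sigma)$. Each application of (10) therefore raises the exponential rate by one, and integration against $e^{(k+1)\tau}$ gains a power of $k+1$. We need this gain to match the loss $k_0^m$ in a subdivision into $k_0$ equal steps. The bound (5) would give a gain of only one power; the bound (6) gives $m-i$ powers, which is enough.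

Put $R_2=R/4$. By (12) and (7) with $\rho=R/2$, $\delta=R/4$, $|Zv(\sigma)|_{R_2}\le C_2e^\sigma$ with $C_2=m!\,(R/4)^{-m}$. So (4) gives, with $A'=A(1+C_2)$,
$$|g(\sigma)|_\rho\le A'e^\sigma\,|Zv(\sigma)|_\rho\qquad(\rho\le R_2).\tag{13}$$
Fix an integer $k_0\ge1$, and put $\delta=R_2/(2k_0)$ and $r_k=R_2-k\delta$ for $0\le k\le k_0$, so that $r_{k_0}=R_2/2=R/8$. We claim that for $0\le k\le k_0$
$$|\partial_\sigma^iv(\sigma)|_{r_k}\le a_k(k+1)^ie^{k\sigma}\qquad(0\le i<m,\ \sigma\le\sigma_*),\tag{14}$$
where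
$$a_0=\varepsilon,\qquad a_{k+1}=C_3\Bigl(\frac{k_0}{k+1}\Bigr)^ma_k,\qquad C_3=A'B\,m!\,\Bigl(\frac2{R_2}\Bigr)^m.$$

For $k=0$ this is (9). Assume (14) for some $k<k_0$, and let $i+|\alpha|\le m$, $i<m$. By Cauchy's inequality with $\delta^{-1}=2k_0/R_2\ge1$, and since $2/R_2\ge1$ and $k+1\le k_0$,
$$|\partial_\sigma^i\partial_x^\alpha v|_{r_{k+1}}\le m!\Bigl(\frac{2k_0}{R_2}\Bigr)^{m-i}a_k(k+1)^ie^{k\sigma}\le m!\Bigl(\frac2{R_2}\Bigr)^mk_0^m\,a_k\,e^{k\sigma}.$$
By (13), $|g(\tau)|_{r_{k+1}}\le A'm!\,(2/R_2)^mk_0^m\,a_k\,e^{(k+1)\tau}$. Insert this and (6) in (10), with $s=\sigma-\tau$. Since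
$$\int_0^\infty\frac{s^{m-1-i}}{(m-1-i)!}\,e^{-(k+1)s}\,ds=(k+1)^{-(m-i)},$$
we obtain
$$|\partial_\sigma^iv(\sigma)|_{r_{k+1}}\le C_3k_0^m\,a_k\,(k+1)^{-(m-i)}e^{(k+1)\sigma}=a_{k+1}(k+1)^ie^{(k+1)\sigma}\le a_{k+1}(k+2)^ie^{(k+1)\sigma}.$$
This is (14) for $k+1$.

Take $k=k_0$ and $i=0$. The product of the factors is $a_{k_0}=\varepsilon\,C_3^{k_0}(k_0^{k_0}/k_0!)^m$, and $k_0^{k_0}/k_0!\le e^{k_0}$, because the left side is one term of the series for $e^{k_0}$. Hence
$$|v(\sigma)|_{R/8}\le\varepsilon\,\bigl(C_3e^me^\sigma\bigr)^{k_0}.$$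
Here $C_3$ and $\sigma_*$ do not depend on $k_0$, and the disk $D_{R/8}$ does not either. Letting $k_0\to\infty$ gives $v(\sigma,\cdot)=0$ on $D_{R/8}$ whenever $\sigma\le\sigma_*$ and $C_3e^me^\sigma<1$. By the identity theorem in $x$, $v(\sigma,\cdot)=0$ on $D_R$ for these $\sigma$. This proves Theorem 1. $\blacksquare$

## From one ray to the sector

**Step 1: control of the $t$-derivatives.** The purpose is to deduce (3) from a bound on $u$ alone. Let $\theta$ and $d$ be as in Theorem 2 and use $s=\log t$. For $\sigma$ near $-\infty$, the closed disk $|s-(\sigma+i\theta)|\le d$ lies in $\{\mathrm{Im}\,s\in I,\ \mathrm{Re}\,s<\log r_0\}$. By Cauchy's inequality in $s$ for each $x\in D_R$, and since $d\le1$, for $0\le i<m$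
$$|\partial_\sigma^iu(e^{\sigma+i\theta},\cdot)|_R\le i!\,d^{-i}\sup_{|s-\sigma-i\theta|\le d}|u(e^s,\cdot)|_R\le\frac{(m-1)!}{d^{m-1}}\sup_{|s-\sigma-i\theta|\le d}|u(e^s,\cdot)|_R.$$
On these disks $|e^s|\le e^{\sigma+d}\to0$, so the limsup of the left side is at most $\frac{(m-1)!}{d^{m-1}}\limsup_{S_I\ni t\to0}|u(t,\cdot)|_R<\kappa R^{2m}$, which is (3).

**Step 2: continuation.** The purpose is to leave the ray. By Theorem 1, $u=u_0$ on the ray $\arg t=\theta$ for all small $|t|$ and all $x\in D_R$. Put $r=\min(r_0,r_*)$. For each $x\in D_R$, $t\mapsto u(t,x)-u_0(t,x)$ is holomorphic on the connected set $S_I(r)$ and vanishes on a segment, so it is identically $0$. Thus $u=u_0$ on $S_I(r)\times D_R$.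

If $\sup_{D_{R_0}}|u|=o(1)$, take $R=\min(R_*,R_0)$ and any admissible $\theta,d$. The limsup is $0$, so the hypothesis holds. This proves Theorem 2, and with it the conjecture. $\blacksquare$

## The exponent $2m$, the closure of $\Omega_-$, and equations without uniqueness

**Proof of Theorem 3, part 1.** The purpose is to generalize $x^2/4$. For $(t\partial_t+1)^mu=(\partial_{x_1}^mu)^2$ we have $F=-\sum_{i<m}\binom miz_{i,0}+z_{0,(m,0,\dots,0)}^2$. This satisfies A$_1$–A$_3$, the characteristic equation is $(\lambda+1)^m=0$, so all $\lambda_i\equiv-1$, and $u_0=0$. Let $\kappa_m=(m!/(2m)!)^2$ and $u=\kappa_mx_1^{2m}$. As $u$ does not depend on $t$, $(t\partial_t+1)^mu=u$, and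
$$(\partial_{x_1}^mu)^2=\kappa_m^2\Bigl(\frac{(2m)!}{m!}\Bigr)^2x_1^{2m}=\kappa_mx_1^{2m}=u.$$
Moreover $|u|_R=\kappa_mR^{2m}$ and $\partial_\sigma^iu=0$ for $i\ge1$. If the threshold $\kappa R^{2m}$ in Theorem 1 or 2 could be replaced, for all small $R$, by $\kappa'R^p$ with $\kappa'>0$ and $p<2m$, then this $u$ would satisfy the hypothesis for small $R$, since $\kappa_mR^{2m}$ is eventually smaller than any fixed multiple of $R^p$; but $u\ne u_0$. The case $p=0$ excludes a positive constant independent of $R$. In particular, $o(1)$ cannot be replaced by mere boundedness, nor by decay at the single point $x=0$.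

**Proof of Theorem 3, part 2.** The purpose is to apply Theorem 2 at a nearby point and to continue in $x$. Choose $R'\le R_0$ and $r_1>0$ such that $u_0$ is holomorphic near $\{|t|\le r_1,|x|\le R'\}$ and the jet $(t,x,Zu_0)$ stays in $\Delta$ there. Pick $x^0\in\Omega_-\cap D_{R'}$. After the translation $x\mapsto x-x^0$ the equation satisfies A$_1$–A$_3$ on a small polydisk, because A$_2$ and A$_3$ hold identically on $\Delta_0$. Condition (2) holds at $x^0$, and $u_0$ is a holomorphic solution near $(0,x^0)$ that vanishes at $t=0$. The proofs of Theorems 1 and 2 use $u_0$ only through its existence. So Theorem 2, applied on a small polydisk about $x^0$ contained in $D_{R'}$, where $\sup|u|$ still tends to $0$, gives $u=u_0$ for $t\in S_I(r)$, with some $r\le\min(r_0,r_1)$, and $x$ near $x^0$. Since $u-u_0$ is holomorphic on the connected set $S_I(r)\times D_{R'}$, it vanishes there.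

Now let $m=1$, $\mathrm{Re}\,\lambda(0)=0$, $\lambda$ nonconstant. Then $\lambda(0)\notin\mathbb N^*$, so $u_0$ exists by the theorem of Gérard–Tahara. There is a complex line through $0$ on which $\lambda$ is nonconstant near $0$, since otherwise $\lambda$ would be constant near $0$ and hence on $\Delta_0$. By the open mapping theorem on this line, $\mathrm{Re}\,\lambda<0$ at points arbitrarily close to $0$.

**Proof of Theorem 3, part 3.** The purpose is to produce, in each case, two distinct solutions that tend to $0$. Let $\mu=\lambda_j(0)$ with $\mathrm{Re}\,\mu>0$, and $P(\zeta,x)=\zeta^m-\sum_{i<m}c_i(x)\zeta^i$. Take $a>0$ and a small circle $\gamma$ about $\mu$ contained in $\{\mathrm{Re}\,\zeta>a\}$, with no root of $P(\cdot,0)$ other than $\mu$ on or inside it. For $x$ near $0$, $P(\cdot,x)$ has no zero on $\gamma$, and for bounded $I$ and small $r<1$, $\rho>0$ the function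
$$u(t,x)=\frac1{2\pi i}\oint_\gamma\frac{t^\zeta}{P(\zeta,x)}\,d\zeta$$
is holomorphic on $S_I(r)\times D_\rho$. As $(t\partial_t)^it^\zeta=\zeta^it^\zeta$, we get $P(t\partial_t,x)u=\frac1{2\pi i}\oint_\gamma t^\zeta d\zeta=0$, which is the linear equation. On $\gamma$, $|t^\zeta|=|t|^{\mathrm{Re}\,\zeta}e^{-\mathrm{Im}\,\zeta\arg t}=O(|t|^a)$, so $u=O(|t|^a)$ uniformly in $x$. Finally, let $\mu$ have multiplicity $k$, so that $1/P(\zeta,0)=h(\zeta)(\zeta-\mu)^{-k}$ near $\mu$ with $h(\mu)\ne0$. Then
$$u(t,0)=\frac1{(k-1)!}\,\partial_\zeta^{k-1}\bigl(t^\zeta h(\zeta)\bigr)\Big|_{\zeta=\mu}$$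
is $t^\mu$ times a polynomial in $\log t$ of exact degree $k-1$, with leading coefficient $h(\mu)/(k-1)!$. So $u\not\equiv0$. The zero function is also a solution, and uniqueness fails.

For $\lambda\equiv0$: the equation $t\partial_tu=u^2$ has $u_0=0$, and $u=-1/\log t$ satisfies $t\partial_tu=1/(\log t)^2=u^2$ and $u=o(1)$. Without A$_3$: the equation $t\partial_tu=-u+\partial_{x_1}u$ has $\lambda=-1$, and both $0$ and $u=te^{2x_1}=O(|t|)$ are solutions, since $-u+2u=u=t\partial_tu$. $\blacksquare$

In the boundary case $\max_i\mathrm{Re}\,\lambda_i(0)=0$ with $0\notin\overline{\Omega_-}$ we claim no classification; the example $\lambda\equiv0$ shows only that uniqueness can fail there. This case lies outside the conjecture, which assumes (2).
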